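\title{Collection without induction in an expansion of a model of $\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$}

\begin{abstract}
We construct a countable model $M$ of $\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$ and a cofinal set $A\subseteq M$ of order type $\omega$ such that $(M,A)$ satisfies $\mathrm{B}\Sigma_1(A)$ but not $\mathrm{I}\Sigma_1(A)$. This answers a question from a paper of Ko{\l}odziejczyk, Kowalik and Yokoyama. For such a set $A$, collection is a saturation property of $M$, while $\mathrm{B}\Sigma_2$ fails as soon as a suitably definable set $Z\subseteq\omega$ is not coded in $M$. The two demands are reconciled by cone avoidance for $\Pi^0_1$ classes. The construction also gives models of $\mathrm{I}\Sigma_n+\neg\mathrm{B}\Sigma_{n+1}$ with such an expansion for every $n\ge1$. In the other direction, if the standard cut is $\Sigma_1(A)$-definable and the standard system of $M\models\mathrm{I}\Sigma_1$ is closed under the Turing jump, then $\mathrm{B}\Sigma_1(A)$ forces $\mathrm{B}\Sigma_2$.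
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in the language $L=\{0,1,+,\cdot,<\}$ of first-order arithmetic. For a class $\Gamma$ of formulas, the \emph{induction scheme} and the \emph{collection scheme} for $\Gamma$ consist of the universal closures of
\[
\varphi(0)\wedge\forall x\,\big(\varphi(x)\to\varphi(x+1)\big)\to\forall x\,\varphi(x)
\quad\text{and}\quad
\forall x<a\,\exists y\,\varphi(x,y)\to\exists b\,\forall x<a\,\exists y<b\,\varphi(x,y)
\]
for $\varphi\in\Gamma$; further free variables of $\varphi$ serve as parameters. Over the usual basic axioms of arithmetic, $\mathrm{I}\Sigma_n$ is the induction scheme for $\Sigma_n$ formulas, and $\mathrm{B}\Sigma_n$ is $\mathrm{I}\Delta_0$ together with the collection scheme for $\Sigma_n$ formulas. For a model $M$ and an arbitrary set $A\subseteq M$, the expansion $(M,A)$ interprets a new unary predicate by $A$, and $\Delta_0(A)$, $\Sigma_n(A)$ are the classes of $\Delta_0$, $\Sigma_n$ formulas that may mention this predicate. Then $\mathrm{I}\Sigma_1(A)$ is induction for $\Sigma_1(A)$ formulas, and $\mathrm{B}\Sigma_1(A)$ is induction for $\Delta_0(A)$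 formulas together with collection for $\Sigma_1(A)$ formulas. The following question comes from \cite{KKY}.

\begin{quote}
\emph{Is there a model $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$ that can be expanded to a model $(M,A)\models\mathrm{B}\Sigma_1(A)+\neg\mathrm{I}\Sigma_1(A)$?}
\end{quote}

A $\Sigma_1(A)$ formula describes an unbounded search with $A$ as an oracle. Collection says that if each of $a$ searches terminates, where $a$ may be a nonstandard element of $M$, then all of them terminate by a common time. Failure of induction says that some search terminates on input $0$, terminates on $x+1$ whenever it terminates on $x$, and yet does not terminate everywhere. Since $\mathrm{I}\Sigma_1(A)$ implies $\mathrm{B}\Sigma_1(A)$, we are asking for a predicate that destroys the stronger principle and keeps the weaker one. If $M\models\mathrm{B}\Sigma_1+\neg\mathrm{I}\Sigma_1$, the empty predicate does this. If $M\models\mathrm{I}\Sigma_1$ is countable and nonstandard, destroying induction is easy: any cofinal sequence $A=\{d_0<d_1<\cdots\}$ of order type $\omega$ makes the standard cut $\omega$ definable by a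 $\Sigma_1(A)$ formula. Keeping collection is the real constraint, and the question asks whether it forces a model of $\mathrm{I}\Sigma_1$ to satisfy $\mathrm{B}\Sigma_2$.

There is a good reason to guess that it does. Let $A=\{d_0<d_1<\cdots\}$ be as above, assume $\mathrm{B}\Sigma_1(A)$, and consider a premise $\forall x<a\,\exists w\,\forall z\,\theta(x,w,z)$ of $\Sigma_2$ collection, with $\theta\in\Delta_0$. For each $i\in\omega$, $\mathrm{I}\Sigma_1$ provides $h(i)\in\omega$ such that, for $x<a$ and $w\le d_i$, if some $z$ refutes $\theta(x,w,z)$, then some $z\le d_{h(i)}$ does. Hence for $x<a$ the statement $\exists w\,\forall z\,\theta(x,w,z)$ is equivalent to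
\[
\text{there is } i\in\omega \text{ with } \exists w\le d_i\,\forall z\le d_{h(i)}\ \theta(x,w,z).
\]
The element $d_i$ can be found from $i$ by a search through $A$. If $h(i)$ could also be found by a search, the displayed condition would be $\Sigma_1(A)$, and $\mathrm{B}\Sigma_1(A)$ would bound $w$. All that is missing is access to a function $h\colon\omega\to\omega$. Nevertheless, the answer to the question is yes.

\begin{theorem}\label{thm:A}
There are a countable model $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$ and a cofinal set $A\subseteq M$ of order type $\omega$ such that $(M,A)\models\mathrm{B}\Sigma_1(A)+\neg\mathrm{I}\Sigma_1(A)$.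
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n\ge1$ there are a countable model $M\models\mathrm{I}\Sigma_n+\neg\mathrm{B}\Sigma_{n+1}$ and a cofinal set $A\subseteq M$ of order type $\omega$ such that $(M,A)\models\mathrm{B}\Sigma_1(A)+\neg\mathrm{I}\Sigma_1(A)$.
\end{theorem}

The heuristic argument becomes a proof under an assumption that makes $h$ available inside $M$. Recall that the standard system $\operatorname{SSy}(M)$ is the family of subsets of $\omega$ coded by elements of $M$ (Section~\ref{sec:prelim}).

\begin{theorem}\label{thm:C}
Suppose that $M\models\mathrm{I}\Sigma_1$, that $(M,A)\models\mathrm{B}\Sigma_1(A)$, that the standard cut $\omega\ne M$ is $\Sigma_1(A)$-definable with parameters, and that $\operatorname{SSy}(M)$ is closed under the Turing jump. Then $M\models\mathrm{B}\Sigma_2$.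
\end{theorem}

Section~\ref{sec:prelim} collects the tools from arithmetic and computability. Section~\ref{sec:omega} shows that, for a cofinal sequence $A$ of order type $\omega$, the scheme $\mathrm{B}\Sigma_1(A)$ says that certain bounded types are realized. Section~\ref{sec:C} proves Theorem~\ref{thm:C}, which tells us what a positive example has to avoid. Section~\ref{sec:plan} explains the construction, Sections~\ref{sec:K}--\ref{sec:A} carry it out and prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} derives Theorem~\ref{thm:B}.

\section{Tools from arithmetic and computability}\label{sec:prelim}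

\subsection{Formulas and codes}

Let $S$ be a unary predicate symbol and $L_S=L\cup\{S\}$. The symbol $S$ is carried through the construction only for the sake of Theorem~\ref{thm:B}; \emph{a reader interested in Theorem~\ref{thm:A} may delete it everywhere}.

A formula of $L_S$ is $\Delta_0(S)$ if all its quantifiers have the form $\exists y\le t$ or $\forall y\le t$ with $t$ a term; quantifiers $\exists y<t$, $\forall y<t$ are abbreviations. Put $\Sigma_0(S)=\Pi_0(S)=\Delta_0(S)$. A $\Sigma_{n+1}(S)$ formula is a $\Pi_n(S)$ formula preceded by a block of existential quantifiers, and dually for $\Pi_{n+1}(S)$. The class $\Sigma_0(\Sigma_1(S))$ is the closure of $\Sigma_1(S)$ under Boolean operations and bounded quantifiers. The theories $\mathrm{I}\Delta_0(S)$, $\mathrm{I}\Sigma_n(S)$, $\mathrm{B}\Sigma_n(S)$, and their versions with two predicates $S,A$, are defined as in the introduction. The \emph{least number principle} (LNP) for $\Gamma$ says that every nonempty set defined by a $\Gamma$ formula with parameters has a least element.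

We write $X\prec_\Gamma Y$ if $X$ is a substructure of $Y$ and every $\Gamma$ formula with parameters in $X$ has the same truth value in $X$ and in $Y$; we also say that $\Gamma$ formulas are \emph{absolute} between $X$ and $Y$. If $X\prec_{\Sigma_n(S)}Y$, then $\Pi_n(S)$ formulas are absolute too, and every $\Pi_{n+1}(S)$ sentence $\forall\bar x\,\sigma(\bar x)$ true in $Y$ is true in $X$, because $\sigma(\bar a)$ passes from $Y$ to $X$ for each $\bar a\in X$.

The basic axioms are $\Pi_1$ sentences. The theory $\mathrm{I}\Delta_0(S)$ is axiomatized by $\Pi_1(S)$ sentences, since induction may be stated in the bounded form $\theta(0)\wedge\forall y<x\,(\theta(y)\to\theta(y+1))\to\theta(x)$. In models of $\mathrm{I}\Delta_0$ the relation $<$ is a discrete linear order, terms are monotone in each variable, and the standard numbers form an initial segment that we identify with $\omega$. We use the following codes.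
\begin{itemize}
\item The Cantor pairing bijection $\langle x,y\rangle$ with projections $\pi_0,\pi_1$. It has a $\Delta_0$ graph and satisfies $x,y\le\langle x,y\rangle\le(x+y+1)^2$, so pairs and projections may be substituted into $\Delta_0(S)$ formulas, and a block of like quantifiers may be contracted to one quantifier. Longer tuples are coded by iteration, $\langle x,y,z\rangle=\langle x,\langle y,z\rangle\rangle$.
\item A $\Delta_0$ coding of sequences: $\operatorname{lh}(w)$ is the length and $(w)_j$ the $j$-th entry of the sequence coded by $w$, and both are at most $w$. In a model of $\mathrm{I}\Sigma_1$ every list of standard finite length has a code.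
\item The $\Delta_0$ Ackermann membership relation, which we write $n\in_2x$: the $n$-th binary digit of $x$ is $1$. An element $z$ \emph{codes} a set $X\subseteq[0,a)$ if $n\in_2z\iff n\in X$ for all $n<a$. The \emph{standard system} of a nonstandard model $M$ is
\[
\operatorname{SSy}(M)=\big\{\{n\in\omega:M\models n\in_2x\}:x\in M\big\}.
\]
\end{itemize}

\subsection{Working in $\mathrm{I}\Sigma_1(S)$}

The following facts are standard; see \cite[Ch.~I]{HP}. They relativize to $S$.
\begin{itemize}
\item[(F1)] Over $\mathrm{I}\Delta_0(S)$, the scheme $\mathrm{I}\Sigma_1(S)$ is equivalent to LNP for $\Sigma_1(S)$ and to LNP for $\Pi_1(S)$.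
\item[(F2)] $\mathrm{I}\Sigma_1(S)$ proves that exponentiation is total, proves $\mathrm{B}\Sigma_1(S)$, and proves that every $\Sigma_1(S)$-definable subset of $[0,a)$ is coded by some $z<2^a$.
\item[(SC)] \emph{Strong collection.} For $\delta\in\Delta_0(S)$, $\mathrm{I}\Sigma_1(S)$ proves
\[
\forall b\,\exists s\,\forall\bar x<b\,\big(\exists z\,\delta(\bar x,z)\to\exists z<s\,\delta(\bar x,z)\big).
\]
Indeed, let $X$ code the set of tuples $\langle\bar x\rangle$ with $\bar x<b$ and $\exists z\,\delta(\bar x,z)$, and apply $\mathrm{B}\Sigma_1(S)$ to $\forall\bar x<b\,\exists z\,(\langle\bar x\rangle\in_2X\to\delta(\bar x,z))$.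
\item[(Tr)] There is a truth definition $\operatorname{Tr}(e,s)$ for $\Delta_0(S)$ formulas $e$ under an assignment given by a coded sequence $s$. It has a $\Sigma_1(S)$ form and a $\Pi_1(S)$ form that are equivalent in $\mathrm{I}\Sigma_1(S)$; in every model of $\mathrm{I}\Sigma_1(S)$ it is correct for standard formulas and false when $e$ is not the code of a $\Delta_0(S)$ formula.
\end{itemize}
Under $\mathrm{B}\Sigma_1(S)$, the class $\Sigma_1(S)$ is closed under bounded quantifiers, because $\forall x\le t\,\exists y\,\delta$ is equivalent to $\exists b\,\forall x\le t\,\exists y<b\,\delta$.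

Strong collection says that, on a bounded range, a $\Sigma_1(S)$ formula is $\Delta_0(S)$. The next lemma extends this to $\Sigma_0(\Sigma_1(S))$, the class in which all the definitions of our construction are written.

\begin{lemma}\label{lem:F}
Let $\psi(\bar x)$ be a $\Sigma_0(\Sigma_1(S))$ formula.
\begin{enumerate}
\item[(a)] $\mathrm{I}\Sigma_1(S)$ proves LNP for $\psi$ and proves that every subset of $[0,a)$ defined by $\psi$ with parameters is coded by some $z<2^a$.
\item[(b)] $\mathrm{I}\Sigma_1(S)$ proves that $\psi$ is equivalent to a $\Sigma_2(S)$ formula $\psi^*(\bar x)$.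
\item[(c)] Let $X\prec_{\Sigma_2(S)}Y$ be models of $\mathrm{I}\Sigma_1(S)$. Then $\psi$ is absolute between $X$ and $Y$, and if $Y\models\exists x\,\psi(x,\bar e)$ with $\bar e\in X$, then $Y\models\psi(x,\bar e)$ for some $x\in X$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\exists z\,\delta_i(\bar y_i,z)$, $i\le r$, be the $\Sigma_1(S)$ formulas from which $\psi$ is built. Each variable in $\bar y_i$ is free in $\psi$ or is bound by a bounded quantifier. Since terms are monotone, there is a term $\beta(b)$ such that for $\bar x<b$ all these variables range below $\beta(b)$. Let $W(b,s)$ be the $\Pi_1(S)$ formula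
\[
\bigwedge_{i\le r}\forall\bar y_i<\beta(b)\,\forall z\,\big(\delta_i(\bar y_i,z)\to\exists z'<s\,\delta_i(\bar y_i,z')\big),
\]
and let $\psi^s$ be the $\Delta_0(S)$ formula obtained from $\psi$ by replacing each $\exists z\,\delta_i$ by $\exists z<s\,\delta_i$. By (SC), taking the largest of $r+1$ bounds, $\forall b\,\exists s\,W(b,s)$. If $W(b,s)$ and $\bar x<b$, then $\psi(\bar x)\leftrightarrow\psi^s(\bar x)$. Now (a) follows from (F1) and (F2) applied to $\psi^s$, and (b) holds with $\psi^*\equiv\exists s\,[W(1+\sum_ix_i,s)\wedge\psi^s(\bar x)]$. In (c), $\psi$ is equivalent to $\psi^*$ in both models, and $\psi^*$ is absolute. If $Y\models\exists x\,\psi^*(x,\bar e)$, then this $\Sigma_2(S)$ statement holds in $X$, and a witness $x\in X$ satisfies $\psi^*(x,\bar e)$ in $X$, hence in $Y$.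
\end{proof}

\subsection{Two ways into the standard system}

The first lemma links collection to coding. We use it in both directions: to show that collection forces a set into the standard system, and to refute collection by keeping a set out. A partial $0$--$1$-valued function is presented as the parity of a partial function $n\mapsto v$; the rest of $v$ carries the data that justify the value.

\begin{lemma}\label{lem:partial}
Let $M\models\mathrm{I}\Sigma_1$ be nonstandard, and let $\Lambda$ be a class of formulas, with parameters from $M$, in the language of some expansion of $M$. Assume that $\Lambda$ contains $\Delta_0$ and is closed under Boolean operations and bounded quantifiers, that every $\Lambda$-definable subset of $[0,a)$ is coded by some $z<2^a$, and that collection holds for $\Lambda$. Let $\lambda(n,v)\in\Lambda$ be such that for each $n\in M$ at most one $v$ satisfies $\lambda(n,v)$, and suppose that for each $n\in\omega$ some $v_n$ does. Then $\{n\in\omega:v_n\text{ is odd}\}\in\operatorname{SSy}(M)$.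

The assumptions on $\Lambda$ hold in the following two cases.
\begin{enumerate}
\item[(i)] $\Lambda=\Sigma_0(\Sigma_1(S))$, where $(M,S)\models\mathrm{I}\Sigma_1(S)$ satisfies collection for $\Sigma_2(S)$ formulas.
\item[(ii)] $\Lambda=\Delta_0(A)$, where $(M,A)\models\mathrm{B}\Sigma_1(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a nonstandard $a$. Say that $v$ \emph{refutes} $z$ if $\exists n<a\,[\lambda(n,v)\wedge(n\in_2z\leftrightarrow v\text{ is even})]$; this is a $\Lambda$ relation. If some $z$ is not refuted by any $v$, then taking $n\in\omega$ and $v=v_n$ shows that $n\in_2z$ iff $v_n$ is odd, and we are done. So suppose that every $z<2^a$ is refuted. By collection there is $b$ such that every $z<2^a$ is refuted by some $v<b$. Let $z<2^a$ code $\{n<a:\exists v<b\,(\lambda(n,v)\wedge v\text{ is odd})\}$, and take $n<a$, $v<b$ with $\lambda(n,v)$ and $(n\in_2z\leftrightarrow v\text{ is even})$. If $v$ is even, then $n\in_2z$, so $\lambda(n,v')$ for some odd $v'$, against uniqueness. If $v$ is odd, then $n\in_2z$ by the definition of $z$ and $n\notin_2z$ by the choice of $n$ and $v$. Both cases are contradictory.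

In case (i), coding is Lemma~\ref{lem:F}(a), and collection follows from Lemma~\ref{lem:F}(b). In case (ii), collection is assumed. For coding, let $\psi\in\Delta_0(A)$ and prove ``some $z<2^{a'}$ codes $\{n<a':\psi(n)\}$'' by induction on $a'\le a$. All quantifiers are bounded by the parameter $2^a$ and the graph of exponentiation is $\Delta_0$, so this is $\Delta_0(A)$ induction; in the step from $a'$ to $a'+1$ one of $z$ and $z+2^{a'}$ works.
\end{proof}

The second lemma says that a set decided on $\omega$ by standard witnesses is coded. We identify sets with their characteristic functions.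

\begin{lemma}\label{lem:witness}
Let $(M,S)\models\mathrm{I}\Sigma_1(S)$ be nonstandard, let $Y\subseteq\omega$, and let $\Psi(n,v,l)$ be $\Sigma_1(S)$ with parameters. Suppose that for each $n\in\omega$ the formula $\Psi(n,Y(n),l)$ holds for some $l\in\omega$ and $\Psi(n,1-Y(n),l)$ holds for no $l\in\omega$. Then $Y\in\operatorname{SSy}(M)$.
\end{lemma}

\begin{proof}
Let $d$ be nonstandard. By Lemma~\ref{lem:F}(a) some $x$ codes the set of $n<d$ with $\exists l<d\,[\Psi(n,1,l)\wedge\forall l'\le l\,\neg\Psi(n,0,l')]$. If $n\in Y$, a standard $l$ with $\Psi(n,1,l)$ shows that $n\in_2x$. If $n\in\omega\setminus Y$, there is a standard $l_0$ with $\Psi(n,0,l_0)$, and every $l$ with $\Psi(n,1,l)$ is nonstandard, hence above $l_0$; so $n\notin_2x$.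
\end{proof}

\subsection{Oracle computations and cone avoidance}

A \emph{run} of the $e$-th oracle machine on input $n$ with output $v$ is a number $h$ that codes a halting computation together with the finitely many oracle queries made and the answers received; every query in $h$ is at most $h$. For $X\subseteq\omega$ we write $\Phi_e^X(n)=v$ if there is such a run whose answers agree with $X$, and $Y\le_TX$ if $Y=\Phi_e^X$ for some $e$. A set is \emph{c.e.\ in $X$} if it is empty or the range of an $X$-computable function. The \emph{jump} $X'$ is the set of $e$ such that $\Phi_e^X(e)$ is defined; it decides, uniformly, every question of the form ``is there $k$ with $P(k)$?'' for an $X$-computable $P$. The join is $X\oplus Y=\{2n:n\in X\}\cup\{2n+1:n\in Y\}$. The relations ``$h$ is a run of machine $e$ on $n$ with output $v$'' and ``query $g$ receives answer $\varepsilon$ in $h$'', as well as the syntactic notions concerning G\"odel numbers, are primitive recursive. They are therefore expressed by formulas that have equivalent $\Sigma_1$ and $\Pi_1$ forms in $\mathrm{I}\Sigma_1$ and are correct on standard arguments.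

\begin{corollary}\label{cor:down}
If $M\models\mathrm{I}\Sigma_1$ is nonstandard, $X\in\operatorname{SSy}(M)$ and $Y\le_TX$, then $Y\in\operatorname{SSy}(M)$.
\end{corollary}

\begin{proof}
Let $x\in M$ code $X$ on $\omega$ and let $Y=\Phi_e^X$. Apply Lemma~\ref{lem:witness} to the formula $\Psi(n,v,l)$: there is a run $h\le l$ of machine $e$ on $n$ with output $v$ in which each query $g$ is answered ``yes'' iff $g\in_2x$. For standard $n,v,l$ such an $h$ is a standard run that agrees with $X$.
\end{proof}

For $p\subseteq\omega$, a \emph{$\Pi^0_1(p)$ class} is the set of infinite paths through a $p$-computable tree $T\subseteq2^{<\omega}$. Such classes arise as follows. Let $C_0(r),C_1(r),\dots$ be conditions on $r\in2^\omega$ such that $C_s(r)$ can be decided, uniformly in $s$, from $p$ and the first $f(s)$ bits of $r$, where $f\le_Tp$. Then $\{r:\forall s\,C_s(r)\}$ is the set of paths through the tree of all $\tau$ that satisfy $C_s$ for every $s\le|\tau|$ with $f(s)\le|\tau|$.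

\begin{lemma}[Cone avoidance; Jockusch--Soare]\label{lem:cone}
If $Z\not\le_Tp$ and $P\subseteq2^\omega$ is a nonempty $\Pi^0_1(p)$ class, then some $r\in P$ satisfies $Z\not\le_Tp\oplus r$.
\end{lemma}

\begin{proof}
For $\tau\in2^{<\omega}$, say that $\tau$ \emph{gives $v$ at $(e,n)$} if there is a run $h\le|\tau|$ of machine $e$ on $n$ with output $v$ that agrees with $p\oplus\tau$. This is decidable in $p$ and persists to extensions of $\tau$, and $\Phi_e^{p\oplus r}(n)=v$ iff some initial segment of $r$ gives $v$ at $(e,n)$.

We define infinite $p$-computable trees $T_0\supseteq T_1\supseteq\cdots$, where $T_0$ has path set $P$ and no path $r$ of $T_{e+1}$ satisfies $\Phi_e^{p\oplus r}=Z$. Given $T_e$, let $T_e^n$ be the set of $\tau\in T_e$ that do not give $Z(n)$ at $(e,n)$. For each fixed $n$ this is a $p$-computable subtree. If $T_e^n$ is infinite for some $n$, let $T_{e+1}=T_e^n$. Suppose instead that all $T_e^n$ are finite. Then for each $n$ there are a level $\ell$ and a value $v$ such that all $\tau\in T_e$ of length $\ell$ give $v$ at $(e,n)$, for instance $v=Z(n)$ and $\ell$ above the height of $T_e^n$, and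 such a pair can be found computably in $p$. Any pair found has $v=Z(n)$: by K\"onig's lemma $T_e$ has a path $r$, and $\Phi_e^{p\oplus r}(n)$ equals both $v$ and $Z(n)$. So $Z\le_Tp$, a contradiction. By compactness of $2^\omega$ some $r$ is a path through all $T_e$.
\end{proof}

\section{Cofinal sequences of order type $\omega$}\label{sec:omega}

In this section $(M,S)\models\mathrm{I}\Sigma_1(S)$ is nonstandard, $d_0<d_1<\cdots$ is a sequence indexed by $\omega$ and cofinal in $M$, and $A=\{d_j:j\in\omega\}$. The point is that $A\cap[0,y]$ is finite for every $y\in M$, so a bounded formula sees only a finite part of $A$. For a $\Delta_0(S,A)$ formula $\varphi$ and $r\in\omega$, let $\varphi^{[r]}$ be the $\Delta_0(S)$ formula with parameters $d_0,\dots,d_r$ obtained by replacing each atomic subformula $A(t)$ by $\bigvee_{s\le r}t=d_s$.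

\begin{lemma}\label{lem:local}
For each $\Delta_0(S,A)$ formula $\varphi(\bar x)$ there is an $L$-term $\tau_\varphi(\bar x)$ such that, whenever $\tau_\varphi(\bar a)<d_r$, we have $\varphi(\bar x)\leftrightarrow\varphi^{[r]}(\bar x)$ for all $\bar x\le\bar a$.
\end{lemma}

\begin{proof}
Since terms are monotone, it suffices to obtain the equivalence at every $\bar x$ with $\tau_\varphi(\bar x)<d_r$. For $\varphi\equiv A(t)$ take $\tau_\varphi=t$: an element below $d_r$ is in $A$ iff it is one of $d_0,\dots,d_r$. For other atomic formulas take $0$, for a Boolean combination take the sum of the terms of the components, and for $\varphi\equiv\exists y\le t\,\psi(\bar x,y)$ or $\forall y\le t\,\psi(\bar x,y)$ take $\tau_\psi(\bar x,t(\bar x))$, which dominates $\tau_\psi(\bar x,y)$ for all $y\le t(\bar x)$.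
\end{proof}

A set $q(x)$ of formulas with parameters in $M$ is \emph{finitely satisfiable} in $M$ if each finite subset is satisfied by some element, and \emph{realized} if one element satisfies all of it. Given $\varphi(x,y,\bar e)\in\Delta_0(S,A)$ and $c,\bar e\in M$, let $r(j)$ be the least $r\in\omega$ with $\tau_\varphi(c,d_j,\bar e)<d_r$, which exists by cofinality, and put
\begin{equation}\label{eq:type}
q_{\varphi,c,\bar e}(x)=\{x<c\}\cup\big\{\forall y<d_j\,\neg\varphi^{[r(j)]}(x,y,\bar e):j\in\omega\big\}.
\end{equation}
This is a set of $\Delta_0(S)$ formulas; the predicate $A$ no longer occurs.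

\begin{proposition}\label{prop:sat}
\begin{enumerate}
\item[(a)] $(M,S,A)\models\mathrm{I}\Delta_0(S,A)$.
\item[(b)] The cut $\omega$ is $\Sigma_1(A)$-definable in $(M,A)$; hence $\mathrm{I}\Sigma_1(A)$ fails.
\item[(c)] The instance $\forall x<c\,\exists y\,\varphi(x,y,\bar e)\to\exists b\,\forall x<c\,\exists y<b\,\varphi(x,y,\bar e)$ of collection fails if and only if $q_{\varphi,c,\bar e}$ is finitely satisfiable and not realized in $M$.
\item[(d)] If every set of the form \eqref{eq:type} that is finitely satisfiable in $M$ is realized in $M$, then $(M,S,A)\models\mathrm{B}\Sigma_1(S,A)$.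
\end{enumerate}
\end{proposition}

\begin{proof}
(a) To verify the bounded induction axiom for $\varphi(y,\bar e)$ at $x_0$, choose $r$ with $\tau_\varphi(x_0,\bar e)<d_r$. On $[0,x_0]$ the formula $\varphi$ is equivalent to $\varphi^{[r]}$, for which induction holds.

(b) Consider the $\Sigma_1(A)$ formula ``some $w$ codes a strictly increasing sequence of length $n$ of elements of $A$''. It holds for standard $n$. If it held for a nonstandard $n$, the entries $(w)_j$ with $j\in\omega$ would be infinitely many elements of $A\cap[0,w]$. So the formula defines $\omega$, which contains $0$, is closed under successor and is not $M$.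

(c) By Lemma~\ref{lem:local}, an element $x<c$ satisfies the $j$-th formula of \eqref{eq:type} iff $\varphi(x,y,\bar e)$ has no witness $y<d_j$. These conditions become stronger as $j$ grows. So $q_{\varphi,c,\bar e}$ is finitely satisfiable iff for each $j$ some $x<c$ has no witness below $d_j$, which by cofinality means that the conclusion of the instance fails. And $q_{\varphi,c,\bar e}$ is realized iff some $x<c$ has no witness at all, which means that the premise fails.

(d) By (c), collection holds for $\Delta_0(S,A)$ formulas. For a formula $\exists\bar z\,\varphi(x,y,\bar z)$, apply this to $\exists y,\bar z\le y'\,\varphi(x,y,\bar z)$ as a relation between $x$ and $y'$; a bound on $y'$ is a bound on $y$. Together with (a) this gives $\mathrm{B}\Sigma_1(S,A)$.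
\end{proof}

Induction therefore fails for every choice of $A$, while collection depends on how $A$ sits in $M$. One instance already shows the nature of the dependence.

\begin{example}\label{ex:parity}
Let $P=\{n\in\omega:d_n\text{ is odd}\}$. Let $\varphi(x,y)$ be the $\Delta_0(A)$ formula: $y$ codes a sequence, of length $n+1$ say, that lists $A\cap[0,(y)_n]$ in increasing order, and $n\in_2x\leftrightarrow(y)_n$ is even. Such a $y$ codes $d_0,\dots,d_n$ for a standard $n$, so $\exists y\,\varphi(x,y)$ says that $x$ disagrees with $P$ somewhere on $\omega$. Let $c$ be nonstandard. The conclusion of collection for $\varphi$ and $c$ is always false: a witness $y<b$ involves only one of the finitely many $n$ with $d_n<b$, and a standard $x$ that agrees with $P$ on these $n$ has no such witness. Hence the instance holds iff its premise is false, that is, iff some $x<c$ codes $P$ on $\omega$. The set \eqref{eq:type} is here equivalent to $\{x<c\}\cup\{n\in_2x\leftrightarrow d_n\text{ is odd}:n\in\omega\}$.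

Conversely, for any $Y\subseteq\omega$ outside $\operatorname{SSy}(M)$ we can shift some $d_n$ of a sufficiently sparse cofinal sequence by $1$ so that $P=Y$, and then $\mathrm{B}\Sigma_1(A)$ fails. So the sequence $A$ must carry no information that $M$ does not code.
\end{example}

\section{Standard systems closed under the jump}\label{sec:C}

We prove Theorem~\ref{thm:C} along the lines of the heuristic in the introduction. The set $A$ is now arbitrary, so we first extract a cofinal $\omega$-sequence from the definition of $\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]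
Let $\omega=\{m\in M:\exists y\,\varphi(m,y)\}$ with $\varphi\in\Delta_0(A)$. Let $\Gamma(i,u)$ be the $\Delta_0(A)$ formula ``$u$ is least with $\forall m\le i\,\exists y\le u\,\varphi(m,y)$''. For $i\in\omega$, finitely many witnesses have a maximum, so by $\mathrm{I}\Delta_0(A)$ a unique $u=g(i)$ satisfies $\Gamma(i,u)$. For $i\notin\omega$ no $u$ does, as $\varphi(i,y)$ has no witness. The function $g\colon\omega\to M$ is nondecreasing. It is cofinal: if $g\le b$ on $\omega$, then the $\Delta_0(A)$ formula $\exists y\le b\,\varphi(m,y)$ defines $\omega$, contradicting $\mathrm{I}\Delta_0(A)$.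

It suffices to prove collection for formulas $\forall z\,\theta(x,w,z)$ with $\theta\in\Delta_0$: for a $\Sigma_2$ formula $\exists w'\forall z\,\theta_0(x,y,w',z)$, collect the pairs $w=\langle y,w'\rangle\ge y$. So assume $\forall x<a\,\exists w\,\forall z\,\theta(x,w,z)$.

\emph{Step 1: a coded approximation.} Let $\hat R(u_1,u_2,u_3)$ be the $\Delta_0$ formula
\[
\forall x<a\,\forall w\le u_1\,\big[\exists z\le u_3\,\neg\theta(x,w,z)\to\exists z\le u_2\,\neg\theta(x,w,z)\big],
\]
and let $R$ be the set of $\langle i,j,k\rangle\in\omega$ with $\hat R(g(i),g(j),g(k))$. Let $\lambda(n,v)$ say that $n=\langle i,j,k\rangle$ and $v=2\langle u_1,u_2,u_3\rangle+\varepsilon$ with $\varepsilon\le1$, that $\Gamma(i,u_1)$, $\Gamma(j,u_2)$, $\Gamma(k,u_3)$ hold, and that $\varepsilon=1\leftrightarrow\hat R(u_1,u_2,u_3)$. This is a $\Delta_0(A)$ partial function with domain $\omega$ whose value at $n$ is odd iff $n\in R$. By Lemma~\ref{lem:partial}(ii), $R\in\operatorname{SSy}(M)$.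

\emph{Step 2: the modulus is coded.} Fix $i\in\omega$. By (SC), with the parameters of $\theta$ counted among the bounded variables, there is $s$ such that for $x<a$ and $w\le g(i)$ the existence of $z$ with $\neg\theta(x,w,z)$ implies the existence of such a $z<s$. Any $j\in\omega$ with $g(j)\ge s$ satisfies $\langle i,j,k\rangle\in R$ for all $k\in\omega$. Let $h(i)$ be the least $j$ such that $\langle i,j,k\rangle\in R$ for all $k\in\omega$. Since $g$ is cofinal,
\begin{equation}\label{eq:modulus}
x<a,\ \ w\le g(i),\ \ \forall z\le g(h(i))\,\theta(x,w,z)\quad\text{imply}\quad\forall z\,\theta(x,w,z).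
\end{equation}
The jump $R'$ decides for each $j$ whether some $k$ has $\langle i,j,k\rangle\notin R$, so the graph of $h$ is computable in $R'$. By hypothesis $R'\in\operatorname{SSy}(M)$, and by Corollary~\ref{cor:down} there is $\eta\in M$ with $\langle i,j\rangle\in_2\eta\iff h(i)=j$ for $i,j\in\omega$.

\emph{Step 3: collection.} For every $x<a$ there is $y$ with
\[
\exists i,j,u,u'\le y\,\big[\Gamma(i,u)\wedge\Gamma(j,u')\wedge\langle i,j\rangle\in_2\eta\wedge\exists w\le u\,\forall z\le u'\,\theta(x,w,z)\big]:
\]
take $w$ with $\forall z\,\theta(x,w,z)$, then $i\in\omega$ with $g(i)\ge w$, and $j=h(i)$. The formula is $\Delta_0(A)$, so $\mathrm{B}\Sigma_1(A)$ gives $b$ such that some $y<b$ works for each $x<a$. Given $x<a$, take $i,j,u,u',w$ as in the formula with $y<b$. Then $i,j\in\omega$ because of $\Gamma$, so $j=h(i)$, $u=g(i)$ and $u'=g(h(i))$. By \eqref{eq:modulus}, $\forall z\,\theta(x,w,z)$, and $w\le u<b$. Thus $b$ is the required bound.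
\end{proof}

In this proof $\mathrm{I}\Sigma_1$ makes $h$ total, $\mathrm{B}\Sigma_1(A)$ codes $R$ and performs the final collection, and closure under the jump is used once, to pass from $R$ to $h$. This last hypothesis cannot be dropped: in the model that we construct for Theorem~\ref{thm:A}, all the other hypotheses hold by Proposition~\ref{prop:sat}(b), so its standard system is not closed under the jump.

\section{The plan of the construction}\label{sec:plan}

Theorems~\ref{thm:A} and~\ref{thm:B} both follow from one statement.

\begin{proposition}\label{prop:main}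
Let $(N,S)$ be a countable nonstandard $L_S$-structure satisfying the basic axioms and induction for all $L_S$-formulas. There are a countable nonstandard $L_S$-structure $(M,S)$ and a cofinal set $A\subseteq M$ of order type $\omega$ such that
\begin{enumerate}
\item[(a)] $(M,S)\models\mathrm{I}\Sigma_1(S)$, and collection for $\Sigma_2(S)$ formulas fails in $(M,S)$;
\item[(b)] $(M,S,A)\models\mathrm{B}\Sigma_1(S,A)$ and $(M,A)\not\models\mathrm{I}\Sigma_1(A)$;
\item[(c)] every $\Pi_2(S)$ sentence true in $(N,S)$ is true in $(M,S)$.
\end{enumerate}
\end{proposition}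

By Lemma~\ref{lem:partial}(i), part (a) holds if some set $Z\subseteq\omega$ is the parity pattern of a $\Sigma_0(\Sigma_1(S))$ partial function and is not coded in $M$. By Proposition~\ref{prop:sat}, part (b) holds if enough bounded types are realized. The two demands pull in opposite directions. For nonstandard $d$ the bounded type
\[
q_Z(x)=\{x<d\}\cup\{n\in_2x:n\in Z\}\cup\{n\notin_2x:n\in\omega\setminus Z\}
\]
is finitely satisfiable by standard numbers, and it must be omitted. We need a line that separates $q_Z$ from the types \eqref{eq:type}, and computability draws it. Let $p\subseteq\omega$ be an oracle with $Z\not\le_Tp$. Then $q_Z$ is not c.e.\ in $p$, since an enumeration of $q_Z$ enumerates both $Z$ and its complement. So we may hope to realize all bounded types that are c.e.\ in $p$ and still omit $q_Z$.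

The danger is that an element realizing a permitted type codes $Z$ by accident. The simplest case shows how to avoid this. Let $T\subseteq2^{<\omega}$ be an infinite $p$-computable tree and let
\[
q_T(x)=\{x<d\}\cup\Big\{\bigvee_{\sigma\in T,\ |\sigma|=m}\Big(\bigwedge_{\sigma(n)=1}n\in_2x\ \wedge\bigwedge_{\sigma(n)=0}n\notin_2x\Big):m\in\omega\Big\}.
\]
This type is c.e.\ in $p$ and finitely satisfiable by standard numbers, and an element realizing it codes a path through $T$. The type does not say which path. Lemma~\ref{lem:cone} provides a path $r$ with $Z\not\le_Tp\oplus r$, and if we commit to $r$, then the new oracle $p\oplus r$ still does not compute $Z$, and we can go on to the next type. In the general step the path is the complete $\Delta_0(S)$ type of the new element over everything built so far, and the oracle is the $\Delta_0(S)$ diagram of what has been built.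

The construction passes through four structures,
\[
N\ \succ_{\Sigma_1(S)}\ J\ \succ_{\Sigma_2(S)}\ K\ \prec_{\Sigma_2(S)}\ M .
\]
The cut $J$ has a definable cofinal $\omega$-sequence, the model $K$ consists of definable elements and omits a diagonal set $Z$ (Section~\ref{sec:K}), a suitable enumeration of $K$ has a diagram that does not compute $Z$ (Section~\ref{sec:enum}), and $M$ is a cofinal extension of $K$ that realizes the permitted types (Section~\ref{sec:M}). From now on $(N,S)$ is as in Proposition~\ref{prop:main}, substructures carry the restriction of $S$, and we often write $N,J,K,M$ for the $L_S$-structures.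

\section{A pointwise definable model and a diagonal set}\label{sec:K}

\subsection{The cut $J$}

Let $T(e,x,y)$ say that $e$ codes a $\Delta_0(S)$ formula with two free variables that is true at $(x,y)$. By (Tr) it has equivalent $\Sigma_1(S)$ and $\Pi_1(S)$ forms. Using the $\Sigma_1(S)$ form, define the $\Sigma_0(\Sigma_1(S))$ formula
\[
\operatorname{Bd}(b,s):\qquad s>b\ \wedge\ \forall e,x\le b\,\big(\exists y<s\,T(e,x,y)\ \vee\ \forall y\,\neg T(e,x,y)\big).
\]
It says that every search with program and input at most $b$ that terminates at all terminates below $s$. By (SC), $N\models\forall b\,\exists s\operatorname{Bd}(b,s)$. Fix a nonstandard $c_0\in N$, let $c_{m+1}$ be the least $s$ with $N\models\operatorname{Bd}(c_m,s)$, and put $J=\{y\in N:y<c_m\text{ for some }m\in\omega\}$.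

\begin{lemma}\label{lem:J}
$J$ is an initial segment of $N$ with $J\prec_{\Sigma_1(S)}N$ and $J\models\mathrm{I}\Sigma_1(S)$. For each $m\in\omega$, $c_{m+1}$ is the least $s$ with $J\models\operatorname{Bd}(c_m,s)$.
\end{lemma}

\begin{proof}
Codes of standard formulas are standard, hence below every $c_m$. Apply $\operatorname{Bd}(c_m,c_{m+1})$ to the code $e$ of $y=(2x+1)^2$: for $x\le c_m$ the second disjunct is false, so $(2x+1)^2<c_{m+1}$. If $x,x'\le c_m$, then $x+x'$, $x\cdot x'$ and $\langle x,x'\rangle$ are at most $(2c_m+1)^2$. So $J$ is an initial segment closed under $+$, $\cdot$ and pairing, and $\Delta_0(S)$ formulas are absolute between $J$ and $N$. In particular $J\models\mathrm{I}\Delta_0(S)$, as this theory is $\Pi_1(S)$-axiomatized.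

Let $\bar x\in J$ and $N\models\exists y\,\delta(\bar x,y)$ with $\delta\in\Delta_0(S)$. Choose $m$ with $\langle\bar x\rangle\le c_m$ and apply $\operatorname{Bd}(c_m,c_{m+1})$ to the code of the formula obtained from $\delta$ by decoding $\bar x$ from $\langle\bar x\rangle$. This gives a witness below $c_{m+1}$. Hence $J\prec_{\Sigma_1(S)}N$. Since $J$ is an initial segment, bounded quantifiers have the same range in $J$ and $N$, so $\Sigma_0(\Sigma_1(S))$ formulas are absolute. Consequently, if a $\Sigma_0(\Sigma_1(S))$ formula with parameters in $J$ is satisfied in $J$, then its least solution in $N$ lies in $J$ and is its least solution in $J$. This gives LNP for $\Sigma_1(S)$, so $J\models\mathrm{I}\Sigma_1(S)$ by (F1), and it gives the last assertion.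
\end{proof}

The next example shows that a cut of this kind can have every property required in Theorem~\ref{thm:A} except $\neg\mathrm{B}\Sigma_2$.

\begin{example}\label{ex:ultra}
Lemma~\ref{lem:J} does not use countability. Omit $S$ and let $N$ be an ultrapower of the standard model by a nonprincipal ultrafilter on $\omega$. Recall that $N$ is $\aleph_1$-saturated: every countable finitely satisfiable set of formulas with parameters is realized. Let $A=\{c_m:m\in\omega\}$. A set \eqref{eq:type} that is finitely satisfiable in $J$ is realized in $N$ by some $x<c$; this $x$ lies in $J$ and realizes the set in $J$. So $(J,A)\models\mathrm{B}\Sigma_1(A)+\neg\mathrm{I}\Sigma_1(A)$ by Proposition~\ref{prop:sat}. But $J$ also realizes $q_Y$ for every $Y\subseteq\omega$, so $\operatorname{SSy}(J)$ is the full power set of $\omega$, and $J\models\mathrm{B}\Sigma_2$ by Theorem~\ref{thm:C}. Full saturation is too much.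
\end{example}

\subsection{The model $K$}

To keep a definable set uncoded we pass to a model in which each element has a definition, so that we can diagonalize against the definitions. Let $K$ be the set of elements of $J$ that are definable in $J$ by a $\Sigma_2(S)$ formula with parameter $c_0$. The level $\Sigma_2$ is chosen because $\mathrm{I}\Sigma_1(S)$ is $\Pi_3(S)$-axiomatized and so passes to $\Sigma_2(S)$-elementary substructures.

\begin{lemma}\label{lem:K}
$K\prec_{\Sigma_2(S)}J$ and $K\models\mathrm{I}\Sigma_1(S)$. The model $K$ is countable and nonstandard, it contains all $c_m$, and the $c_m$ are cofinal in $K$.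
\end{lemma}

\begin{proof}
Let $\bar e\in K$, with $e_i$ defined by the $\Sigma_2(S)$ formula $\sigma_i(\cdot,c_0)$, and suppose $J\models\exists w\,\forall z\,\delta(w,z,\bar e)$ with $\delta\in\Delta_0(S)$. We claim that the least such $w$, which exists by LNP for $\Pi_1(S)$, lies in $K$. It is defined in $J$ by
\[
\exists\bar e\,\Big(\bigwedge_i\sigma_i(e_i,c_0)\wedge\forall z\,\delta(w,z,\bar e)\wedge\exists u\,\forall w'<w\,\exists z<u\,\neg\delta(w',z,\bar e)\Big),
\]
where the last conjunct expresses minimality by $\mathrm{B}\Sigma_1(S)$ in $J$. Moving the existential quantifiers to the front gives a $\Sigma_2(S)$ formula, which proves the claim.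

Use the claim first with $\delta$ not depending on $z$. The formulas $w=0$, $w=1$, $w=e_1+e_2$, $w=e_1\cdot e_2$ show that $K$ is a substructure. Induction on $\Delta_0(S)$ formulas, as in the Tarski--Vaught test, gives $K\prec_{\Delta_0(S)}J$: if $J\models\exists y\le t\,\psi(y,\bar e)$, the claim gives a witness in $K$, and $\psi$ is absolute by the induction hypothesis. Thus $K\models\mathrm{I}\Delta_0(S)$, and quantifier blocks can be contracted in $K$ as in $J$. A statement $\exists w\,\delta(w,\bar e)$ true in $J$ has a witness in $K$, so $K\prec_{\Sigma_1(S)}J$. Finally, $\forall z\,\delta(w,z,\bar e)$ is now absolute for $w,\bar e\in K$, and the full claim supplies witnesses $w\in K$, so $K\prec_{\Sigma_2(S)}J$.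

LNP for $\exists u\,\theta(x,u,\bar p)$ with $\theta\in\Delta_0(S)$ is the $\Pi_3(S)$ sentence
\[
\forall\bar p,x,u_0\,\big(\theta(x,u_0,\bar p)\to\exists x'\le x\,\exists u\,[\theta(x',u,\bar p)\wedge\forall x''<x'\,\forall u'\,\neg\theta(x'',u',\bar p)]\big),
\]
which passes from $J$ to $K$. So $K\models\mathrm{I}\Sigma_1(S)$ by (F1).

There are countably many definitions, so $K$ is countable, and $c_0\in K$ is nonstandard. If $c_m\in K$, then $c_{m+1}$ is the unique solution in $J$ of the $\Sigma_0(\Sigma_1(S))$ formula $\operatorname{Bd}(c_m,s)\wedge\forall s'<s\,\neg\operatorname{Bd}(c_m,s')$, so $c_{m+1}\in K$ by Lemma~\ref{lem:F}(c). The $c_m$ are cofinal in $J\supseteq K$.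
\end{proof}

\subsection{The set $Z$}

Let $V(e,u)$ be the $\Pi_1(S)$ formula $\forall z\,T(e,\langle u,c_0\rangle,z)$, written with the $\Pi_1(S)$ form of $T$. As we shall see, every element of $K$ is $\pi_0(u)$ for the least solution $u$ of $V(e,u)$, for some standard $e$. The obvious diagonal rule puts $e$ into $Z$ iff $e\notin_2\pi_0(u)$ for this $u$. But this rule is silent when $V(e,u)$ has no solution, so it determines a family of sets rather than one set, and cone avoidance handles one set. The sequence $c_m$ repairs this: on input $n=\langle e,m\rangle$ we look for $u$ only up to $c_m$. Let $\Xi(n,b)$ be the $\Sigma_0(\Sigma_1(S))$ formula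
\[
\exists u\le b\,\big(V(\pi_0(n),u)\wedge\forall u'<u\,\neg V(\pi_0(n),u')\wedge n\notin_2\pi_0(u)\big),
\]
and let
\[
Z=\{n\in\omega:K\models\Xi(n,c_{\pi_1(n)})\}.
\]

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(a)] $Z\notin\operatorname{SSy}(K)$.
\item[(b)] There is a $\Sigma_0(\Sigma_1(S))$ formula $\lambda(n,v)$ with parameter $c_0$ such that $\mathrm{I}\Delta_0$ proves that for each $n$ at most one $v$ satisfies $\lambda(n,v)$, and such that for each $n\in\omega$ there is $v_n\in K$ with $K\models\lambda(n,v_n)$ and $(n\in Z\iff v_n\text{ is odd})$.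
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in K$. Then $x$ is the unique element with $J\models\exists w\,\forall z\,\delta(x,w,z,c_0)$, for some $\delta\in\Delta_0(S)$. Let $e\in\omega$ be the code of the formula $\delta(\pi_0\pi_0(t),\pi_1\pi_0(t),z,\pi_1(t))$ in the variables $t,z$. In $J$, $V(e,u)$ is equivalent to $\forall z\,\delta(\pi_0(u),\pi_1(u),z,c_0)$. It has a solution, hence a least solution $u\in J$, and $\pi_0(u)=x$ by uniqueness. Choose $m\in\omega$ with $u\le c_m$ and put $n=\langle e,m\rangle$. In $J$, $\Xi(n,c_m)$ is equivalent to $n\notin_2x$. By Lemma~\ref{lem:F}(c), $\Xi(n,c_m)$ has the same truth value in $K$ as in $J$. So $n\in Z$ iff $K\models n\notin_2x$, and $x$ does not code $Z$.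

(b) Let $\rho(n,v)$ say: $v=2w+i$ with $i\le1$; $w$ codes a sequence of length $m+1$, where $m=\pi_1(n)$; $(w)_0=c_0$; for all $j<m$ the number $(w)_{j+1}$ is the least $s$ with $\operatorname{Bd}((w)_j,s)$; and $i=1\leftrightarrow\Xi(n,(w)_m)$. Let $\lambda(n,v)$ be $\rho(n,v)\wedge\forall v'<v\,\neg\rho(n,v')$. Both formulas are $\Sigma_0(\Sigma_1(S))$, and the uniqueness of $v$ in $\lambda$ uses only the linearity of $<$. Let $n\in\omega$ and $m=\pi_1(n)$. By Lemmas~\ref{lem:J} and~\ref{lem:F}(c), $c_{j+1}$ is the least $s$ with $K\models\operatorname{Bd}(c_j,s)$. So $K\models\rho(n,2w+i)$ iff $w$ codes $c_0,\dots,c_m$ and $i=Z(n)$. Such $w$ exist in $K$, and the least $v$ with $K\models\rho(n,v)$, given by Lemma~\ref{lem:F}(a), is the required $v_n$.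
\end{proof}

\section{An enumeration of $K$ whose diagram does not compute $Z$}\label{sec:enum}

Let $b_0,b_1,\dots$ and $x_0,x_1,\dots$ be new constant symbols. Put $L_k=L_S\cup\{b_i:i\in\omega\}\cup\{x_j:j<k\}$ and $L_\infty=\bigcup_kL_k$, fix a G\"odel numbering of $L_\infty$, and identify sets of sentences or formulas with sets of numbers. An enumeration of $K$ interprets the constants $b_i$; we write $b_i$ also for the element named. The \emph{diagram} $p_0$ of the enumeration is the set of $\Delta_0(S)$ sentences of $L_0$ true in $K$.

The diagram will be our first oracle, so it must not compute $Z$. This is a condition on the enumeration and not only on $K$: if $b_{2n}=Z(n)$ for all $n$, then $Z\le_Tp_0$. We build the enumeration by finite extensions. If no finite extension could defeat a given machine, then $K$ could predict the output of the machine by searching through its own sequences, and $Z$ would be coded in $K$.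

\begin{lemma}\label{lem:enum}
There is a surjective enumeration $(b_i)_{i\in\omega}$ of $K$ with $Z\not\le_Tp_0$.
\end{lemma}

\begin{proof}
For a finite sequence $\beta$ of elements of $K$, call a run \emph{$\beta$-correct} if every query that is a $\Delta_0(S)$ sentence of $L_0$ mentions only constants $b_i$ with $i<|\beta|$ and is answered according to its truth value in $K$ under $b_i\mapsto\beta_i$, and every other query is answered ``no''. For an enumeration extending $\beta$, every $\beta$-correct run agrees with $p_0$. Conversely, a run that agrees with $p_0$ mentions finitely many $b_i$, so it is $\beta'$-correct for all long initial segments $\beta'$ of the enumeration.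

At step $e$ we are given $\beta$. We extend it so that $\Phi_e^{p_0}\ne Z$ for every enumeration extending the result, and then append the $e$-th element of $K$ in a fixed listing, which ensures surjectivity. There are two favorable cases.
\begin{enumerate}
\item[(1)] For some $n$ and $\beta'\supseteq\beta$ there is a $\beta'$-correct run of machine $e$ on $n$ with output different from $Z(n)$. Then pass to $\beta'$.
\item[(2)] For some $n$ there is no $\beta'$-correct run of machine $e$ on $n$, for any $\beta'\supseteq\beta$. Then keep $\beta$; the value $\Phi_e^{p_0}(n)$ will be undefined.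
\end{enumerate}
Suppose that neither case occurs. Then for each $n\in\omega$ there is a $\beta'$-correct run on $n$ for some $\beta'\supseteq\beta$, and all such runs have output $Z(n)$. Let $\Psi(n,v,l)$ be the following formula with parameters $\beta_0,\dots,\beta_{|\beta|-1}$: there are a code $s$ of a sequence that begins with $\beta$ and a run $h\le l$ of machine $e$ on $n$ with output $v$, such that every query in $h$ that is a $\Delta_0(S)$ sentence of $L_0$ mentions only $b_i$ with $i<\operatorname{lh}(s)$ and is answered according to (Tr) under the assignment $b_i\mapsto(s)_i$, and every other query is answered ``no''. Here the $b_i$ are treated as free variables. Apart from $\exists s$, the formula consists of bounded quantifiers applied to relations with both $\Sigma_1(S)$ and $\Pi_1(S)$ forms, so it is $\Sigma_1(S)$ in $K$.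

Let $n,v,l$ be standard. If there is a $\beta'$-correct run $h\le l$ on $n$ with output $v$ for some $\beta'\supseteq\beta$, then a code of $\beta'$ in $K$ shows that $K\models\Psi(n,v,l)$. Conversely, let $s,h\in K$ witness $\Psi(n,v,l)$. Then $h$ is a standard run. Let $r$ be the least standard number with $r\ge|\beta|$ that exceeds all indices $i$ of constants $b_i$ in those queries of $h$ that are $\Delta_0(S)$ sentences of $L_0$. Then $r\le\operatorname{lh}(s)$, and $h$ is $\beta'$-correct for $\beta'=((s)_0,\dots,(s)_{r-1})\supseteq\beta$, because (Tr) is correct for standard formulas. Therefore $\Psi$ and $Z$ satisfy the hypothesis of Lemma~\ref{lem:witness}, and $Z\in\operatorname{SSy}(K)$, contradicting Lemma~\ref{lem:Z}(a).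
\end{proof}

Fix such an enumeration for the rest of the construction.

\section{The cofinal extension $M$}\label{sec:M}

\subsection{What a cofinal extension preserves}

We add to $K$ only elements bounded by elements of $K$ and control only their $\Delta_0(S)$ properties. This suffices to preserve $\mathrm{I}\Sigma_1(S)$ and the meaning of $\lambda$. An extension $K\subseteq M$ is \emph{cofinal} if every element of $M$ is below some element of $K$.

\begin{lemma}\label{lem:cofinal}
Let $K\models\mathrm{I}\Sigma_1(S)$ and let $M$ be a cofinal extension with $K\prec_{\Delta_0(S)}M$. Then $M\models\mathrm{I}\Sigma_1(S)$ and $K\prec_{\Sigma_2(S)}M$.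
\end{lemma}

\begin{proof}
First, a $\Pi_1(S)$ statement $\forall\bar x\,\delta(\bar x,\bar e)$ with $\bar e\in K$ passes from $K$ to $M$: given $\bar a\in M$, take $k_i\in K$ above $a_i$ and transfer the $\Delta_0(S)$ statement $\forall x_1<k_1\cdots\forall x_r<k_r\,\delta$. Hence $M\models\mathrm{I}\Delta_0(S)$.

Let $\delta(\bar x,z)\in\Delta_0(S)$ have no parameters, and let $b\in M$; enlarging $b$, assume $b\in K$. By (SC) in $K$ there is $s\in K$ with $K\models\forall\bar x<b\,\forall z\,(\delta(\bar x,z)\to\exists z'<s\,\delta(\bar x,z'))$. This is $\Pi_1(S)$, so it holds in $M$. Thus below $b$ the formula $\exists z\,\delta$ is equivalent in $M$ to a $\Delta_0(S)$ formula. Counting the parameters of a $\Sigma_1(S)$ formula among the $\bar x$, we obtain LNP for $\Sigma_1(S)$, so $M\models\mathrm{I}\Sigma_1(S)$.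

Consider $\exists w\,\forall z\,\delta(w,z,\bar e)$ with $\bar e\in K$. If it holds in $K$ with witness $w$, then $\forall z\,\delta(w,z,\bar e)$ passes to $M$. If it holds in $M$ with witness $w$, take $b\in K$ above $w$, and by (SC) take $s\in K$ with $K\models\forall w<b\,(\exists z\,\neg\delta\to\exists z<s\,\neg\delta)$. The $\Delta_0(S)$ statement $\exists w<b\,\forall z<s\,\delta(w,z,\bar e)$ holds in $M$, hence in $K$, and a witness $w\in K$ satisfies $K\models\forall z\,\delta(w,z,\bar e)$ by the choice of $s$.
\end{proof}

\subsection{A chain of bounded types}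

We build $M$ from constants. Its $\Delta_0(S)$ diagram is constructed in stages $p_0\subseteq p_1\subseteq\cdots$, where $p_k$ describes the first $k$ new elements $x_0,\dots,x_{k-1}$ over $K$. A set of sentences of $L_\infty$ is \emph{$K$-consistent} if each finite subset is true in $K$ under the fixed interpretation of the $b_i$ and some interpretation of the remaining constants in $K$. For a set $q(x)$ of formulas with one free variable we treat $x$ as a further constant. A set $p$ of $\Delta_0(S)$ sentences of $L_k$, where $k\le\infty$, is \emph{complete} if it contains $\varphi$ or $\neg\varphi$ for each $\Delta_0(S)$ sentence $\varphi$ of $L_k$.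

\begin{lemma}\label{lem:closure}
Let $p$ be a complete $K$-consistent set of $\Delta_0(S)$ sentences of $L_k$, $k\le\infty$.
\begin{enumerate}
\item[(a)] $p$ contains exactly one of $\varphi,\neg\varphi$. If $Q\subseteq p$ is finite and the $\Delta_0(S)$ sentence $\psi$ of $L_k$ is true in $K$ under every interpretation of the $x_j$ that makes $Q$ true, then $\psi\in p$.
\item[(b)] Let $q(x)$ be a set of $\Delta_0(S)$ formulas over $L_k$ containing $x<b_i$. Then $p\cup q$ is $K$-consistent iff $(\exists x<b_i\bigwedge Q)\in p$ for every finite $Q\subseteq q$ containing $x<b_i$.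
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Neither $\{\varphi,\neg\varphi\}$ nor $Q\cup\{\neg\psi\}$ can be made true in $K$, so neither is contained in $p$. (b) Let $\sigma_Q$ be the sentence $\exists x<b_i\bigwedge Q$. If $\sigma_Q\notin p$, then $Q\cup\{\neg\sigma_Q\}\subseteq p\cup q$, and this set cannot be made true. If all $\sigma_Q$ are in $p$, then for finite $Q'\subseteq p$ an interpretation making $Q'\cup\{\sigma_Q\}$ true, together with a witness for $\sigma_Q$, makes $Q'\cup Q$ true.
\end{proof}

Given $p_k$, a \emph{task for $k$} is a set $q(x)$ of $\Delta_0(S)$ formulas over $L_k$ that is c.e.\ in $p_k$, contains some formula $x<b_i$, and has $p_k\cup q$ $K$-consistent.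

\begin{lemma}\label{lem:chain}
There are sets $p_0\subseteq p_1\subseteq\cdots$, starting with the diagram $p_0$, such that
\begin{enumerate}
\item[(a)] $p_k$ is a complete $K$-consistent set of $\Delta_0(S)$ sentences of $L_k$;
\item[(b)] for each $j<k$ some sentence $x_j<b_i$ is in $p_k$;
\item[(c)] $Z\not\le_Tp_k$;
\item[(d)] for each $k$ and each task $q(x)$ for $k$ there is $k'\ge k$ with $q(x_{k'})\subseteq p_{k'+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $p_0$ satisfies (a)--(c) by Lemma~\ref{lem:enum}. By Lemma~\ref{lem:closure}(a), in any chain satisfying (a) the set $p_k$ consists of the sentences of $L_k$ in $p_{k'}$, for $k\le k'$; so $p_k\le_Tp_{k'}$. Once $p_k$ is defined, list the tasks for $k$ as $q_{k,0},q_{k,1},\dots$; there are countably many, and $\{x<b_i\}$ with $b_i=1$ is one. At stage $k'=\langle k,l\rangle\ge k$ we treat $q=q_{k,l}$ and define $p_{k'+1}$.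

By Lemma~\ref{lem:closure}(b) for $p_k$, the sentences $\exists x<b_i\bigwedge Q$ lie in $p_k\subseteq p_{k'}$, and by the same lemma for $p_{k'}$, the set $p_{k'}\cup q$ is $K$-consistent. Rename $x$ as $x_{k'}$, and for each $j\le k'$ fix a sentence $x_j<b_{i_j}$ in $p_{k'}\cup q(x_{k'})$. Let $P$ be the class of all complete $K$-consistent sets $r\supseteq p_{k'}\cup q(x_{k'})$ of $\Delta_0(S)$ sentences of $L_{k'+1}$.

\emph{$P$ is nonempty.} A $K$-consistent set $r$ remains so after adding one of $\varphi,\neg\varphi$: otherwise there are finite $Q_1,Q_2\subseteq r$ such that neither $Q_1\cup\{\varphi\}$ nor $Q_2\cup\{\neg\varphi\}$ can be made true, although $Q_1\cup Q_2$ can. Add one of $\varphi,\neg\varphi$ for each $\varphi$ in turn.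

\emph{$P$ is a $\Pi^0_1(p_{k'})$ class.} This is where the bounds on the new constants matter: they turn $K$-consistency, a statement about the existence of elements of $K$, into a question to $p_0$. A set $r$ is in $P$ iff (1) every member of $r$ is a $\Delta_0(S)$ sentence of $L_{k'+1}$, and for each such sentence $\varphi$ one of $\varphi,\neg\varphi$ is in $r$; (2) every member of $p_{k'}$ is in $r$, and for every $s$ the $s$-th sentence in a $p_{k'}$-computable listing of $q(x_{k'})$ is in $r$; and (3) for each finite set $Q\subseteq r$ of $\Delta_0(S)$ sentences of $L_{k'+1}$,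
\[
\Big(\exists y_0<b_{i_0}\cdots\exists y_{k'}<b_{i_{k'}}\,\bigwedge Q(\bar y)\Big)\in p_0,
\]
where $Q(\bar y)$ results from replacing each $x_j$ by a new variable $y_j$. Indeed, (3) implies $K$-consistency; and if $r$ is $K$-consistent and contains the bounds, then $Q$ together with the bounds can be made true, which gives (3). Each single instance of (1)--(3) is decided by $p_{k'}$ and a $p_{k'}$-computably bounded part of $r$.

By Lemma~\ref{lem:cone} there is $r\in P$ with $Z\not\le_Tp_{k'}\oplus r$. Put $p_{k'+1}=r$.
\end{proof}

\subsection{The term model}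

Let $p=\bigcup_kp_k$, a complete $K$-consistent set of $\Delta_0(S)$ sentences of $L_\infty$. Below, ``constant'' means one of the $b_i,x_j$, and ``by closure'' refers to Lemma~\ref{lem:closure}(a). Finite tasks provide Henkin witnesses:
\begin{itemize}
\item[(H)] If $(\exists y\le t\,\psi(y))\in p$, then $(e\le t)\in p$ and $\psi(e)\in p$ for some constant $e$.
\end{itemize}
To see this, let the sentence be in $p_k$, and let $t=t(\bar c)$ with constants $\bar c$ of $L_k$. Each constant $c$ of $L_k$ has a bound $(c<b_i)\in p_k$. If $\bar b$ are bounds for $\bar c$ and $b_l$ names the element $t(\bar b)+1$ of $K$, then $(t<b_l)\in p_k$ by closure and monotonicity. Let $q=\{x<b_l,\ x\le t,\ \psi(x)\}$. By closure $(\exists x<b_l\bigwedge Q)\in p_k$ for each $Q\subseteq q$, so $q$ is a task by Lemma~\ref{lem:closure}(b), and Lemma~\ref{lem:chain}(d) gives $e=x_{k'}$. Applying (H) to $\exists y\le t\,(y=t)$, we see that for each closed term $t$ there is a constant $e$ with $(e=t)\in p$.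

Let $M$ be the set of constants modulo $c\sim d\iff(c=d)\in p$. Define $[c]<[d]$, $S([c])$, $[c]+[d]=[e]$, $[c]\cdot[d]=[e]$, $[e]=0^M$, $[e]=1^M$ to hold iff $c<d$, $S(c)$, $c+d=e$, $c\cdot d=e$, $e=0$, $e=1$, respectively, is in $p$. The laws of equality hold in $K$, so by closure $\sim$ is an equivalence relation, the definitions do not depend on representatives, and the operations are single-valued. They are total by the consequence of (H). So $M$ is a countable $L_S$-structure, in which each constant $c$ names $[c]$.

\begin{lemma}\label{lem:truth}
For every $\Delta_0(S)$ sentence $\varphi$ of $L_\infty$, $M\models\varphi$ iff $\varphi\in p$.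
\end{lemma}

\begin{proof}
First, $t^M=[c]$ iff $(t=c)\in p$, for closed terms $t$. For constants, $0$ and $1$ this is the definition. For $t=t_1+t_2$ take constants $c_i$ with $(t_i=c_i)\in p$; then $t_i^M=[c_i]$ by induction, so $t^M=[c]$ iff $(c_1+c_2=c)\in p$ iff $(t=c)\in p$, by closure; products are treated in the same way. For an atomic sentence, replace its terms by constants that are equal to them according to $p$; this changes neither truth in $M$ nor, by closure, membership in $p$, and for atomic sentences about constants the claim is the definition of $M$. Negation and conjunction are handled by Lemma~\ref{lem:closure}(a), and $\forall y\le t$ reduces to $\neg\exists y\le t\,\neg$. If $(\exists y\le t\,\psi(y))\in p$, then (H) and the induction hypothesis give a witness in $M$. If $M\models\exists y\le t\,\psi(y)$ with witness $[e]$, then $e\le t$ and $\psi(e)$ are in $p$ by the induction hypothesis, and $\exists y\le t\,\psi(y)$ is in $p$ by closure.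
\end{proof}

\begin{proposition}\label{prop:M}
\begin{enumerate}
\item[(a)] The map $b_i\mapsto[b_i]$ identifies $K$ with a substructure of $M$ such that $K\prec_{\Delta_0(S)}M$ and $M$ is a cofinal extension of $K$.
\item[(b)] Let $q(x)$ be a set of $\Delta_0(S)$ formulas over $L_k$ that is c.e.\ in $p_k$ and contains some $x<b_i$. If $q$ is finitely satisfiable in $M$, then $q$ is realized in $M$.
\item[(c)] $Z\notin\operatorname{SSy}(M)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For a $\Delta_0(S)$ sentence $\varphi$ of $L_0$ we have $K\models\varphi$ iff $\varphi\in p_0$ iff $\varphi\in p$ iff $M\models\varphi$. Applied to equations, this shows that the map is well defined and injective. Cofinality holds by Lemma~\ref{lem:chain}(b).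

(b) For finite $Q\subseteq q$ containing $x<b_i$ we have $M\models\exists x<b_i\bigwedge Q$, so this sentence of $L_k$ is in $p_k$. By Lemma~\ref{lem:closure}(b), $q$ is a task for $k$. So $q(x_{k'})\subseteq p$ for some $k'$, and $[x_{k'}]$ realizes $q$ by Lemma~\ref{lem:truth}.

(c) An element named by a constant $c$ of $L_k$ codes on $\omega$ the set of $n$ such that the sentence $\underline n\in_2c$, with $\underline n$ the numeral, is in $p_k$. This set is computable in $p_k$, and $Z$ is not.
\end{proof}

\section{The set $A$ and the proof of Theorem~\ref{thm:A}}\label{sec:A}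

By Example~\ref{ex:parity}, not every cofinal sequence will do; a sequence whose parity pattern is $Z$ violates $\mathrm{B}\Sigma_1(A)$ in $M$. We take a sequence that is computable in $p_0$, so that the types \eqref{eq:type} fall within the scope of Proposition~\ref{prop:M}(b).

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Proposition~\ref{prop:M}(a) and Lemma~\ref{lem:cofinal}, $M\models\mathrm{I}\Sigma_1(S)$ and $K\prec_{\Sigma_2(S)}M$. The model $M$ is nonstandard, as it contains $c_0$.

(a) By Lemma~\ref{lem:F}(c), $M\models\lambda(n,v_n)$ for all $n\in\omega$, with $\lambda$ and $v_n$ from Lemma~\ref{lem:Z}(b). If collection for $\Sigma_2(S)$ formulas held in $M$, then Lemma~\ref{lem:partial}(i) would give $Z=\{n\in\omega:v_n\text{ is odd}\}\in\operatorname{SSy}(M)$, contradicting Proposition~\ref{prop:M}(c).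

(b) Let $\iota(0)=0$, and let $\iota(j+1)$ be the least $i$ with $b_i>b_{\iota(j)}$ and $b_i>b_j$. These comparisons are sentences of $L_0$, so $\iota\le_Tp_0$. Put $d_j=b_{\iota(j)}$ and $A=\{d_j:j\in\omega\}$. The sequence is strictly increasing, and since $d_{j+1}>b_j$ it is cofinal in $K$, hence in $M$. By Proposition~\ref{prop:sat}(b), $\mathrm{I}\Sigma_1(A)$ fails.

We verify the hypothesis of Proposition~\ref{prop:sat}(d). Let $\varphi(x,y,\bar e)\in\Delta_0(S,A)$ and $c,\bar e\in M$, and suppose that $q_{\varphi,c,\bar e}$ is finitely satisfiable in $M$. Choose $k$ such that $L_k$ has names for $c$ and $\bar e$, name $d_j$ by $b_{\iota(j)}$, and choose $i$ with $(c<b_i)\in p_k$. By Lemma~\ref{lem:truth}, $r(j)$ is the least $r$ such that the sentence $\tau_\varphi(c,b_{\iota(j)},\bar e)<b_{\iota(r)}$ is in $p_k$, so $r\le_Tp_k$. From $r(j)$ and $\iota$ we can write down the $j$-th formula of \eqref{eq:type}. Hence $q_{\varphi,c,\bar e}\cup\{x<b_i\}$ is a set of $\Delta_0(S)$ formulas over $L_k$ that is c.e.\ in $p_k$. It is finitely satisfiable in $M$, because $x<c$ implies $x<b_i$. By Proposition~\ref{prop:M}(b)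 it is realized. Therefore $(M,S,A)\models\mathrm{B}\Sigma_1(S,A)$.

(c) A $\Pi_2(S)$ sentence passes from $N$ to $J$ because $J\prec_{\Sigma_1(S)}N$, and it is absolute between $J$, $K$ and $M$ because $K\prec_{\Sigma_2(S)}J$ and $K\prec_{\Sigma_2(S)}M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $N$ be a countable nonstandard model of $\mathrm{PA}$ and apply Proposition~\ref{prop:main} with $S=\varnothing$. By (c) the predicate $S$ is empty in $M$, so each atomic formula $S(t)$ may be replaced by $t<t$. Then (a) says that $M\models\mathrm{I}\Sigma_1+\neg\mathrm{B}\Sigma_2$, and (b) says that $(M,A)\models\mathrm{B}\Sigma_1(A)+\neg\mathrm{I}\Sigma_1(A)$.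
\end{proof}

\section{Higher levels of the hierarchy}\label{sec:B}

To prove Theorem~\ref{thm:B} we let $S$ be a truth predicate for $\Sigma_{n-1}$ formulas, so that $\Sigma_1(S)$ captures $\Sigma_n$ and $\Sigma_2(S)$ is captured by $\Sigma_{n+1}$. The difficulty is that $M$ is not highly elementary with respect to $N$, so $S$ might lose its meaning. It does not, because a truth predicate built one quantifier at a time is characterized by $\Pi_2(S)$ sentences.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The case $n=1$ is Theorem~\ref{thm:A}, so let $n\ge2$. Let $U(e,v)$ be a $\Delta_0$ formula such that every $\Sigma_1$ formula $\sigma(x)$ is equivalent in $\mathrm{I}\Sigma_1$ to $\exists y\,U(e,\langle x,y\rangle)$ for some $e\in\omega$. This is the standard universal $\Sigma_1$ formula: if $\exists z\,\delta_0(e,x,y,z)$ is the $\Sigma_1$ form of the formula $T(e,x,y)$ of Section~\ref{sec:K} for the language $L$, take $U(e,v)\equiv\delta_0(e,\pi_0(v),\pi_0\pi_1(v),\pi_1\pi_1(v))$. Put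
\[
\operatorname{Sat}_1(e,x)\equiv\exists y\,U(e,\langle x,y\rangle),\qquad\operatorname{Sat}_{m+1}(e,x)\equiv\exists y\,\neg\operatorname{Sat}_m(e,\langle x,y\rangle).
\]
Writing $\operatorname{Sat}_{m+1}(e,x)$ as $\exists y,v\,(v=\langle x,y\rangle\wedge\neg\operatorname{Sat}_m(e,v))$ shows by induction that $\operatorname{Sat}_m$ is $\Sigma_m$. Every $\Sigma_m$ formula $\sigma(x)$ is equivalent in $\mathrm{I}\Sigma_1$ to $\operatorname{Sat}_m(e,x)$ for some $e\in\omega$. For the induction step, let $\sigma(x)\equiv\exists y\,\chi(x,y)$ with $\chi\in\Pi_m$. The formula $\exists x,y\,(u=\langle x,y\rangle\wedge\neg\chi(x,y))$ is $\Sigma_m$, hence equivalent to some $\operatorname{Sat}_m(e,u)$, and then $\sigma(x)$ is equivalent to $\operatorname{Sat}_{m+1}(e,x)$.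

Let $N\models\mathrm{PA}$ be countable and nonstandard and let $S=\{\langle m,e,x\rangle:1\le m\le n-1,\ N\models\operatorname{Sat}_m(e,x)\}$. As $S$ is definable in $N$, the structure $(N,S)$ satisfies induction for all $L_S$-formulas. Let $(M,S)$ and $A$ be given by Proposition~\ref{prop:main}. Write $S(m,e,x)$ for $S(\langle m,e,x\rangle)$ and consider the finitely many sentences
\begin{gather*}
\forall t\,\big(S(t)\to\exists m,e,x\le t\,(t=\langle m,e,x\rangle\wedge1\le m\le n-1)\big),\\
\forall e,x\,\big(S(1,e,x)\leftrightarrow\exists y\,U(e,\langle x,y\rangle)\big),\\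
\forall e,x\,\big(S(m+1,e,x)\leftrightarrow\exists y\,\neg S(m,e,\langle x,y\rangle)\big)\qquad(1\le m<n-1).
\end{gather*}
A sentence $\forall\bar x\,(\alpha\leftrightarrow\exists y\,\gamma)$ with $\alpha,\gamma\in\Delta_0(S)$ is the conjunction of $\forall\bar x\,\exists y\,(\alpha\to\gamma)$ and $\forall\bar x,y\,(\gamma\to\alpha)$, so these sentences are $\Pi_2(S)$. They are true in $N$, hence in $M$ by Proposition~\ref{prop:main}(c). By induction on $m\le n-1$, $M\models S(m,e,x)\leftrightarrow\operatorname{Sat}_m(e,x)$ for all $e,x\in M$.

\emph{$M\models\mathrm{I}\Sigma_n$.} A $\Sigma_n$ formula $\sigma(\bar x)$ is equivalent in $M$ to $\operatorname{Sat}_n(e,\langle\bar x\rangle)$ for some $e\in\omega$, that is, to the $\Sigma_1(S)$ formula $\exists y\,\neg S(n-1,e,\langle\langle\bar x\rangle,y\rangle)$. So $\mathrm{I}\Sigma_1(S)$ and its consequence $\mathrm{B}\Sigma_1(S)$ give induction and collection for $\Sigma_n$ formulas in $M$.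

\emph{$M\not\models\mathrm{B}\Sigma_{n+1}$.} Up to equivalence in $M$, the classes $\Sigma_m$ and $\Pi_m$ are closed under bounded quantifiers for $m\le n$. We argue by induction on $m$, starting from $\Delta_0$. A bounded existential quantifier is absorbed into the leading block of a $\Sigma_m$ formula. For $\chi\in\Pi_{m-1}$, collection shows that $\forall x\le t\,\exists y\,\chi$ is equivalent to $\exists b\,\forall x\le t\,\exists y<b\,\chi$, and $\forall x\le t\,\exists y<b\,\chi$ is $\Pi_{m-1}$ by the induction hypothesis. The case of $\Pi_m$ follows by negation. Hence the class of formulas equivalent in $M$ both to a $\Sigma_n$ and to a $\Pi_n$ formula is closed under Boolean operations and bounded quantifiers. It contains $S(t)$, which is equivalent to the $\Sigma_{n-1}$ formula $\bigvee_{m=1}^{n-1}\exists e,x\le t\,(t=\langle m,e,x\rangle\wedge\operatorname{Sat}_m(e,x))$, so it contains $\Delta_0(S)$. Thus a $\Sigma_2(S)$ formula $\exists\bar w\,\forall\bar z\,\delta$ is equivalent in $M$ to a $\Sigma_{n+1}$ formula, obtained by replacing $\delta$ by its $\Pi_n$ form. If $\mathrm{B}\Sigma_{n+1}$ held in $M$, then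 collection for $\Sigma_2(S)$ formulas would hold, contradicting Proposition~\ref{prop:main}(a).

Finally, Proposition~\ref{prop:main}(b) gives $(M,A)\models\mathrm{B}\Sigma_1(A)+\neg\mathrm{I}\Sigma_1(A)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}.

\bibitem{KKY}
Leszek Aleksander Ko{\l}odziejczyk, Katarzyna W. Kowalik, Keita Yokoyama, \emph{How strong is Ramsey's theorem if infinity can be weak?}, arXiv:2011.02550 (2020).

\end{thebibliography}
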